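\title{The Strong Straightening Law for the Bohr topology}

\begin{abstract}
Let $p$ be a prime, let $V=\bigoplus_\omega\mathbb Z_p$ with basis $(e_a)$, and let $G^\#$ denote an abelian group $G$ with its Bohr topology. We prove that for every abelian group $H$ and every continuous map $\pi:V^\#\to H^\#$ there is an infinite set $Z\subseteq\omega$ such that $\pi$ agrees with a homomorphism plus a constant on all sums of $p$ distinct basis vectors $e_a$, $a\in Z$. This is the Strong Straightening Law. The same holds simultaneously for all sums whose length is divisible by $p$, and examples show that it fails for other lengths and, when $p$ is odd, for the sums of length $p$ together with the differences $e_a-e_b$, $a<b$. The proof passes to an ultrafilter limit in which linear relations are invariant under order-preserving relabeling, bounds the number of colors needed to witness continuity at $0$, and then tests continuity against random and against two-valued characters.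
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are abelian. A \emph{character} of a group $G$ is a homomorphism $G\to\mathbb T=\mathbb R/\mathbb Z$. The \emph{Bohr topology} of $G$ is the coarsest group topology that makes every character continuous, and $G^\#$ denotes $G$ with this topology. Two elements of $G^\#$ are close when finitely many prescribed characters nearly agree on them. The topology is defined from the algebra alone, and every homomorphism $G\to H$ is continuous from $G^\#$ to $H^\#$. It is natural to ask how much of the converse survives: how close to a homomorphism must a continuous map $G^\#\to H^\#$ be?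

Fix a prime $p$ and write $\mathbb Z_p=\mathbb Z/p\mathbb Z$. For a cardinal $\kappa$ let $V_\kappa=\bigoplus_\kappa\mathbb Z_p$, with standard basis $\{e_\alpha:\alpha<\kappa\}$. For a finite set $I\subseteq\kappa$ put $e_I=\sum_{\alpha\in I}e_\alpha$. For $S\subseteq\kappa$ and $r\ge1$ let $[S]^r$ be the set of $r$-element subsets of $S$, identified with the subset $\{e_I:I\in[S]^r\}$ of $V_\kappa$. A map $\pi:V_\kappa\to H$ is \emph{linear on} $A\subseteq V_\kappa$ if there are a homomorphism $\varphi:V_\kappa\to H$ and an element $h\in H$ with $\pi(x)=\varphi(x)+h$ for all $x\in A$.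

A continuous map need not be linear on the whole group. The subgroup $\{x\in V_\omega:x_0=0\}$ is the kernel of a character with finite image, so it is clopen, and the map that is the identity on it and $0$ off it is continuous; it fixes $0$ and $e_1$ and sends $e_0$ and $e_0+e_1$ to $0$, so it is not linear on $V_\omega$. It is linear on $[\omega\setminus\{0\}]^p$, however, and one may ask whether linearity can always be obtained by discarding basis vectors in this way. For large $\kappa$ the answer is known. Recall that $\beth_0=\aleph_0$ and $\beth_{k+1}=2^{\beth_k}$.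

\medskip\noindent\textbf{Straightening Law.} \emph{If $\kappa>\beth_{2p-1}$, $H$ is a group and $f:V_\kappa^\#\to H^\#$ is continuous, then there is an infinite $S\subseteq\kappa$ such that $f$ is linear on $[S]^p$.}

\medskip
The conclusion concerns only a countable set of basis vectors, so one asks whether countably many are enough to start from. The problem, which we take from Dikranjan \cite{Dik}, is to prove or disprove the following statement.

\medskip\noindent\textbf{Strong Straightening Law.} \emph{For every prime $p$, every group $H$ and every continuous map $\pi:V_\omega^\#\to H^\#$ there is an infinite $Z\subseteq\omega$ such that $\pi$ is linear on $[Z]^p$.}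

\medskip
We prove it, in ZFC. From now on $p$ is a fixed prime and $V=V_\omega$.

\begin{theorem}\label{thm:A}
Let $\pi:V^\#\to H^\#$ be continuous and let $X\subseteq\omega$ be infinite. Then there are an infinite $Z\subseteq X$ and a homomorphism $\varphi:V\to H$ with $\pi(e_I)=\pi(0)+\varphi(e_I)$ for all $I\in[Z]^p\cup[Z]^{2p}$. In particular $\pi$ is linear on $[Z]^p$, so the Strong Straightening Law holds.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\pi:V^\#\to H^\#$ is continuous, there are an infinite $Z\subseteq\omega$ and a homomorphism $\varphi:V\to H$ with $\pi(e_I)=\pi(0)+\varphi(e_I)$ for all finite $I\subseteq Z$ with $p\mid|I|$.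
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] Let $r\ge1$. Every continuous map from $V^\#$ to any $H^\#$ is linear on $[Z]^r$ for some infinite $Z$ if and only if $p\mid r$.
\item[(ii)] For $p$ odd there is a continuous $g:V^\#\to V^\#$ which, for every infinite $Z$, is not linear on $[Z]^p\cup\{e_a-e_b:a<b,\ a,b\in Z\}$.
\end{enumerate}
\end{theorem}

A statement of this kind turns topological information into algebraic information. If $H$ has no element of order $p$, the homomorphism $\varphi$ in Theorem~\ref{thm:A} is zero, so $\pi$ is constant on the infinite set $[Z]^p$. Hence there is no continuous injection of $V^\#$ into such an $H^\#$; for instance, $(\bigoplus_\omega\mathbb Z_2)^\#$ and $(\bigoplus_\omega\mathbb Z_3)^\#$ are not homeomorphic.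

The level $[\omega]^p$ is the first one that accumulates at $0$, and this is where rigidity can come from. The accumulation of $[\omega]^p$ at $0$ is not enough by itself: Example~\ref{ex:p} gives a continuous map on the subspace $[\omega]^p\cup\{0\}$ that is linear on no $[Z]^p$, which could suggest a counterexample. The level $[\omega]^{2p}$ excludes it. This level accumulates at $0$ along more sets, and it also accumulates at each point of $[\omega]^p$. Section~\ref{sec:prelim} describes the neighborhoods of $0$ by colorings and reduces Theorem~\ref{thm:A} to a statement about $[\omega]^{2p}$, Proposition~\ref{prop:key}. Section~\ref{sec:model} works out two cases of that statement for $p=2$ and gives the plan of its proof, which occupies Sections~\ref{sec:limit}--\ref{sec:back}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}.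

\section{Characters, colorings and the reduction to $2p$-sets}\label{sec:prelim}

\subsection*{Characters}
For $\theta\in\mathbb T$ let $\|\theta\|\le\frac12$ be the distance from $\theta$ to $0$. For a group $G$ let $\widehat G=\operatorname{Hom}(G,\mathbb T)$, with the topology of pointwise convergence; it is a closed subgroup of $\mathbb T^G$ and hence a compact group. We use the following standard facts.
\begin{enumerate}
\item[(F1)] Since $\mathbb T$ is divisible, every character of a subgroup of $G$ extends to $G$. Hence characters separate points: if $\chi(g)=0$ for all $\chi\in\widehat G$, then $g=0$.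
\item[(F2)] $G^\#$ is a topological group, homomorphisms are continuous for the Bohr topologies, and a map $\pi$ into $H^\#$ is continuous at a point $v$ if and only if $\chi\circ\pi$ is continuous at $v$ for every $\chi\in\widehat H$.
\item[(F3)] A compact group carries a unique translation-invariant (Haar) probability measure. It gives positive mass to nonempty open sets, and its image under a continuous surjective homomorphism of compact groups is the Haar probability measure of the target.
\end{enumerate}

For $d\in\{2,3,\dots\}$ let $\mathbb T[d]=\{\theta\in\mathbb T:d\theta=0\}$, and let $\mathbb T[\infty]=\mathbb T$. If $g$ has order $d$, then the characters of $\langle g\rangle$ correspond to the elements of $\mathbb T[d]$ through their value at $g$. Each $\mathbb T[d]$ contains an element $\theta_d$ with $\|\theta_d\|\ge\frac13$: take $\frac12$ if $d$ is even or infinite, and $\frac{d-1}{2d}\ge\frac13$ if $d\ge3$ is odd. A family $(g_s)_{s\in S}$ in $G$ is \emph{independent} if every finite relation $\sum_sn_sg_s=0$ with integers $n_s$ implies $n_sg_s=0$ for each $s$; equivalently, the subgroup it generates is the direct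 sum of the cyclic groups $\langle g_s\rangle$. Independent families are what allows us to build characters with prescribed values.

\begin{lemma}\label{lem:indep}
Let $(g_s)_{s\in S}$ be an independent family in $G$ whose members all have the same order $d\in\{2,3,\dots\}\cup\{\infty\}$.
\begin{enumerate}
\item[(a)] For every choice of $\theta_s\in\mathbb T[d]$ there is $\psi\in\widehat G$ with $\psi(g_s)=\theta_s$ for all $s$.
\item[(b)] If $S$ is finite, the set $\{\psi\in\widehat G:\|\psi(g_s)\|<\frac16\text{ for all }s\}$ has Haar measure at most $2^{-|S|}$.
\end{enumerate}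
\end{lemma}

\begin{proof}
(a) Define $\psi$ on the direct sum of the $\langle g_s\rangle$ summand by summand and extend it by (F1).

(b) By (a), $\psi\mapsto(\psi(g_s))_s$ is a continuous homomorphism of $\widehat G$ onto $\mathbb T[d]^S$, so by (F3) the values $\psi(g_s)$ of a Haar-random $\psi$ are independent and uniform on $\mathbb T[d]$. Let $B=\{\theta\in\mathbb T[d]:\|\theta\|<\frac16\}$. The difference of two elements of $B$ has norm less than $\frac13$, so $B$ and $B+\theta_d$ are disjoint. They have the same measure, which is therefore at most $\frac12$.
\end{proof}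

\subsection*{Neighborhoods of $0$ in $V^\#$}
A \emph{finite coloring} of a set is a map $c$ from it to a finite set; the nonempty fibers are the \emph{classes}. Write $x=\sum_ax_ae_a$ with $x_a\in\mathbb Z_p$ for $x\in V$. For a finite coloring $c$ of $\omega$ put
\[
O_c=\Bigl\{x\in V:\ \sum_{a\in C}x_a=0\ \text{ for every class }C\text{ of }c\Bigr\}.
\]

\begin{lemma}\label{lem:base}
The sets $O_c$ are clopen subgroups of $V^\#$ and form a neighborhood base at $0$. For finite $I\subseteq\omega$, we have $e_I\in O_c$ if and only if $p$ divides $|I\cap C|$ for every class $C$.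
\end{lemma}

\begin{proof}
For $C\subseteq\omega$ the map $\lambda_C(x)=\frac1p\sum_{a\in C}x_a$ is a character with finite image, so its kernel is clopen, and $O_c$ is the intersection of the finitely many kernels $\ker\lambda_C$. Conversely, a neighborhood of $0$ contains a set $\{x:\|\lambda_i(x)\|<\varepsilon,\ i\le r\}$ with characters $\lambda_1,\dots,\lambda_r$, and hence contains $\bigcap_i\ker\lambda_i$. As $pV=0$, the $\lambda_i$ take values in $\mathbb T[p]$, so $c(a)=(\lambda_1(e_a),\dots,\lambda_r(e_a))$ is a finite coloring. If $\theta_{i,C}$ is the value of $\lambda_i(e_a)$ for $a\in C$, then $\lambda_i(x)=\sum_C\bigl(\sum_{a\in C}x_a\bigr)\theta_{i,C}$, which is $0$ for $x\in O_c$. Thus $O_c\subseteq\bigcap_i\ker\lambda_i$. The last sentence is the definition of $O_c$ applied to $e_I$.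
\end{proof}

So $e_I\notin O_c$ whenever $p\nmid|I|$, and for $|I|=p$ we have $e_I\in O_c$ exactly when $I$ is monochromatic. At the level $2p$ a second possibility appears. Put
\[
n=2p .
\]
A set $I\in[\omega]^n$ is \emph{good} for $c$ if $e_I\in O_c$, that is, if $I$ is monochromatic or has exactly $p$ points in each of two classes.

\begin{definition}\label{def:null}
A map $E:[\omega]^n\to G$ into a group $G$ is \emph{null} if for every $\chi\in\widehat G$ and every $\varepsilon>0$ there is a finite coloring of $\omega$ such that $\|\chi(E(I))\|<\varepsilon$ for all good $I$.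
\end{definition}

By (F2) and Lemma~\ref{lem:base}, $E$ is null exactly when the map $e_I\mapsto E(I)$, $0\mapsto0$, on the subspace $[\omega]^n\cup\{0\}$ of $V^\#$ is continuous at $0$. This one condition forces linearity.

\begin{proposition}\label{prop:key}
Let $f:[\omega]^{2p}\to H$ be null. Then there are an infinite $Z\subseteq\omega$ and elements $y_a\in H$ $(a\in Z)$ with $py_a=0$ and $f(I)=\sum_{a\in I}y_a$ for all $I\in[Z]^{2p}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:key}]
Let $x_0<x_1<\cdots$ enumerate $X$ and let $\iota:V\to V$ be the homomorphism $e_m\mapsto e_{x_m}$. If $Z'$ and $\varphi'$ satisfy the theorem for the continuous map $\pi\circ\iota$ and the set $\omega$, then $Z=\{x_m:m\in Z'\}$ and the homomorphism $\varphi$ with $\varphi(e_{x_m})=\varphi'(e_m)$ and $\varphi(e_a)=0$ for $a\notin X$ satisfy it for $\pi$ and $X$. So let $X=\omega$. Replacing $\pi$ by $\pi-\pi(0)$, let $\pi(0)=0$.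

The map $f(I)=\pi(e_I)$ on $[\omega]^{2p}$ is null, because $\pi$ is continuous at $0$. Let $Z$ and $(y_a)$ be as in Proposition~\ref{prop:key}. Since $py_a=0$, there is a homomorphism $\varphi:V\to H$ with $\varphi(e_a)=y_a$ for $a\in Z$ and $\varphi(e_a)=0$ otherwise, and $\pi=\varphi$ on $[Z]^{2p}$.

Let $I\in[Z]^p$. We approximate $e_I$ by elements of $[Z]^{2p}$. Fix $\chi\in\widehat H$ and $\varepsilon>0$. By continuity of $\pi$ at $e_I$ and Lemma~\ref{lem:base} there is a finite coloring $c$ with $\|\chi(\pi(e_I+v))-\chi(\pi(e_I))\|<\varepsilon$ for all $v\in O_c$. Color $a\in Z$ by the pair $(c(a),\chi(y_a))$; there are finitely many colors, because $\chi(y_a)\in\mathbb T[p]$. Choose a $p$-set $J$ above $\max I$ inside an infinite class of this coloring of $Z$. Then $e_J\in O_c$, and $\chi(\varphi(e_J))$ is $p$ times an element of $\mathbb T[p]$, hence $0$. Since $e_I+e_J=e_{I\cup J}\in[Z]^{2p}$,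
\[
\chi(\pi(e_I+e_J))=\chi(\varphi(e_I))+\chi(\varphi(e_J))=\chi(\varphi(e_I)).
\]
Therefore $\|\chi(\varphi(e_I)-\pi(e_I))\|<\varepsilon$ for all $\chi$ and $\varepsilon$, and $\pi(e_I)=\varphi(e_I)$ by (F1).
\end{proof}

The continuity of $\pi$ was used only at $0$ and at the points of $[\omega]^p$, in both cases along $[\omega]^{2p}$. The next example shows that the detour through $2p$ cannot be replaced by a direct argument on $[\omega]^p\cup\{0\}$.

\begin{example}\label{ex:p}
Let $H=\bigoplus_\omega\mathbb Z$ with basis $(b_a)$. On $[\omega]^p\cup\{0\}$ define $\pi_0(0)=0$ and $\pi_0(e_I)=b_{a_1}-b_{a_2}$ for $I=\{a_1<\dots<a_p\}$. Each $e_I$ is isolated in this subspace, since the clopen set $\{x:x_a=1\text{ for }a\in I\}$ meets it only in $e_I$. For continuity at $0$, given $\chi$ and $\varepsilon$, cut $\mathbb T$ into finitely many arcs of length less than $\varepsilon$ and color $a$ by the arc containing $\chi(b_a)$; then $\|\chi(\pi_0(e_I))\|<\varepsilon$ for monochromatic $I$. So $\pi_0$ is continuous. If it were linear on $[Z]^p$, any difference of two values would be a value of a homomorphism on $V$ and hence killed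 by $p$; since $H$ is torsion-free, $\pi_0$ would be constant on $[Z]^p$, which it is not for infinite $Z$. By Theorem~\ref{thm:A}, $\pi_0$ has no continuous extension to $V^\#$.
\end{example}

\section{Two model cases for $p=2$, and the plan}\label{sec:model}

Let $p=2$, so $n=4$, and a $4$-set is good if it is monochromatic or has two points in each of two classes. The conclusion of Proposition~\ref{prop:key} says three things about $f(\{a_1<a_2<a_3<a_4\})$: it has no terms depending jointly on two of the $a_i$; the term depending on $a_i$ does not depend on the position $i$; and that term is killed by $2$. The two examples below show which characters detect a failure.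

\begin{example}[terms depending on one point]\label{ex:first}
Let $d\in\{2,3,\dots\}\cup\{\infty\}$, let $H$ be the direct sum of cyclic groups $\langle b_a\rangle$, $a\in\omega$, of order $d$, and let
\[
f(\{a_1<a_2<a_3<a_4\})=c_1b_{a_1}+c_2b_{a_2}+c_3b_{a_3}+c_4b_{a_4}
\]
with integers $c_i$. Suppose that $f$ is null. Let $\theta$ be an element of order $d$ in $\mathbb T$, and let $\chi(b_a)=0$ for even $a$ and $\chi(b_a)=\theta$ for odd $a$. Take a coloring for $\chi$ and $\varepsilon$. Some class $P$ contains infinitely many even numbers and some class $Q$ infinitely many odd numbers. Fix positions $i<j$, and choose $a_1<a_2<a_3<a_4$ with $a_i,a_j$ odd members of $Q$ and the other two even members of $P$. This set is good, whether or not $P=Q$, and $\chi$ sends its value to $(c_i+c_j)\theta$. As $\varepsilon$ is arbitrary, $(c_i+c_j)\theta=0$, that is, $(c_i+c_j)b_a=0$ for all $a$ and all $i\neq j$. Comparing $c_i+c_k$ with $c_j+c_k$ gives $c_ib_a=c_jb_a$, and then $2c_1b_a=0$. So $f(I)=\sum_{a\in I}y_a$ with $y_a=c_1b_a$ and $2y_a=0$. The good sets of type $2+2$ did all the work: they allow the odd points to be placed in any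 two positions.
\end{example}

\begin{example}[terms depending on two points]\label{ex:second}
Let $H=\bigoplus_{[\omega]^2}\mathbb Z_2$ with basis $(g_{ab})_{a<b}$ and let $f(\{a_1<a_2<a_3<a_4\})=g_{a_1a_2}+g_{a_3a_4}$. A character of $H$ is a graph on $\omega$, with $ab$ an edge when $\chi(g_{ab})=\frac12$, and $\chi(f(I))=\frac12$ when exactly one of $a_1a_2$, $a_3a_4$ is an edge. Partition $\omega$ into infinitely many infinite sets $K_0,K_1,\dots$ and let $ab$ be an edge when $a,b$ lie in the same $K_l$. In any finite coloring each $K_l$ meets some class in an infinite set, and some class $C$ does this for two indices $l\ne l'$. Choose $a_1<a_2<a_3$ in $C\cap K_l$ and $a_4>a_3$ in $C\cap K_{l'}$. The set is monochromatic and $\chi(f(I))=\frac12$. So $f$ is not null. The underlying reason is a count: on $N$ points there are $2^{\binom N2}$ graphs and only $m^N$ colorings with $m$ colors.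
\end{example}

Both examples rest on the freedom to prescribe a character on an independent family of elements of equal order. A general $f$ comes with no such family. Ramsey's theorem can make the relations among the values $f(I)$ on a bounded number of points depend only on the order of the points, but the characters above have to be controlled on unboundedly many points. The proof proceeds as follows.
\begin{enumerate}
\item Replace $f$ by a limit $F:[\omega]^n\to M$ along an ultrafilter, in which all relations are invariant under increasing relabelings (Section~\ref{sec:limit}). Independence then comes for free: move one point and subtract.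
\item Show that $F$ is null, with a number of colors that depends only on $\varepsilon$ and not on the character (Section~\ref{sec:uniform}). This bound makes the count in Example~\ref{ex:second} effective.
\item Kill joint dependence on two points by a random character (Section~\ref{sec:second}), and analyze the dependence on one point by the even--odd character of Example~\ref{ex:first} (Section~\ref{sec:first}).
\item The outcome is a finite list of relations in $M$; these hold for $f$ itself on a suitable infinite set (Section~\ref{sec:back}).
\end{enumerate}

Through Section~\ref{sec:back}, $p$ is again an arbitrary prime, $n=2p$, and $f:[\omega]^n\to H$ is a fixed null map.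

\section{The limit group}\label{sec:limit}

Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$: a family of subsets closed under supersets and finite intersections, containing exactly one of $P$ and $\omega\setminus P$ for each $P$, and containing all cofinite sets. Write $(\mathcal Ux)\,\Phi(x)$ for $\{x:\Phi(x)\}\in\mathcal U$. For a finite set $t=\{t_1<\dots<t_k\}\subseteq\omega$ we say that $\Phi(x)$ holds \emph{for almost all} $x\in\omega^t$ if
\[
(\mathcal Ux_{t_1})(\mathcal Ux_{t_2})\cdots(\mathcal Ux_{t_k})\ \Phi(x).
\]
A tuple $x\in\omega^t$ is \emph{increasing} if $x_{t_1}<\dots<x_{t_k}$; then $x_I=\{x_i:i\in I\}$ for $I\subseteq t$.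
\begin{enumerate}
\item[(U1)] The quantifier $(\mathcal Ux)$ commutes with conjunction and negation. By induction on $k$, the sets $Y\subseteq\omega^t$ that contain almost all $x$ form an ultrafilter on $\omega^t$.
\item[(U2)] If $P\in\mathcal U$, almost all $x\in\omega^t$ are increasing with all entries in $P$, because $\{y\in P:y>x\}\in\mathcal U$ for every $x$.
\item[(U3)] A quantifier $(\mathcal Ux)$ over a variable that does not occur in the formula can be deleted or inserted.
\end{enumerate}

Let $A$ be the free abelian group with basis $(\beta_I)_{I\in[\omega]^n}$, and for $S\subseteq\omega$ let $A_S$ be the subgroup spanned by the $\beta_I$ with $I\subseteq S$. We think of $r=\sum_Ir_I\beta_I$ as a candidate relation among values of $f$ at a generic increasing tuple. For $r\in A_t$ with $t$ finite, declare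
\[
r\in R\iff\text{ for almost all }x\in\omega^t,\ x\text{ is increasing and }\textstyle\sum_Ir_If(x_I)=0 .
\]
This does not depend on the choice of $t$. Indeed, let $r\in A_{t'}$ with $t'\subseteq t$. By (U3) the condition for $t'$ is equivalent to: for almost all $x\in\omega^t$, the restriction of $x$ to $t'$ is increasing and the sum vanishes. By (U1) and (U2) this is equivalent to the condition for $t$. Two arbitrary choices of $t$ are compared with their union. By (U1), applied with a common $t$, the set $R$ is a subgroup of $A$. Put
\[
M=A/R,\qquad F(I)=\beta_I+R,\qquad M_S=\langle F(I):I\in[S]^n\rangle .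
\]

\begin{lemma}[indiscernibility]\label{lem:indisc}
Every strictly increasing map $\sigma:S\to\omega$, $S\subseteq\omega$, induces an injective homomorphism $\sigma_*:M_S\to M$ with $\sigma_*F(I)=F(\sigma I)$. In particular $\sigma_*$ preserves orders of elements.
\end{lemma}

\begin{proof}
Let $r\in A_t$ with $t\subseteq S$ finite, and let $\sigma r=\sum_Ir_I\beta_{\sigma I}\in A_{\sigma t}$. The conditions $r\in R$ and $\sigma r\in R$ differ only in the names of the bound variables, which are quantified in the same order. So $r\in R\Leftrightarrow\sigma r\in R$; one direction shows that $\sigma_*$ is well defined, the other that it is injective.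
\end{proof}

In Example~\ref{ex:first} nothing changes in the limit: for increasing $x$ the map $b_i\mapsto b_{x_i}$ is an injective homomorphism carrying $f(I)$ to $f(x_I)$, so $R$ is the group of relations among the $f(I)$ themselves.

To transfer nullness to $M$ we must compare characters of $M$ with characters of $H$. The first step is that generic values of $f$ have no nontrivial relation with fixed elements of $H$.

\begin{lemma}[no constants]\label{lem:noconst}
Let $h\in H$ and $r\in A_t$, and suppose that for almost all $x\in\omega^t$, $x$ is increasing and $h+\sum_Ir_If(x_I)=0$. Then $h=0$, and hence $r\in R$.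
\end{lemma}

\begin{proof}
Let $\chi\in\widehat H$ and $\varepsilon>0$. Since $f$ is null, there is a finite coloring with $\|\chi(f(J))\|<\varepsilon$ for all monochromatic $J\in[\omega]^n$. One of the finitely many classes, say $P$, is in $\mathcal U$. By (U1) and (U2) the relation holds for some increasing $x$ with entries in $P$, and then $\|\chi(h)\|\le\varepsilon\sum_I|r_I|$. As $\varepsilon$ and $\chi$ are arbitrary, $h=0$ by (F1).
\end{proof}

\section{A uniform bound on the number of colors}\label{sec:uniform}

A character of $M$ is not a character of $H$, and the hypothesis on $f$ provides for each $\chi\in\widehat H$ a coloring with a number of colors that may depend on $\chi$. Both obstacles are removed by one construction: finite pieces of countably many characters of $M$ can be imitated, at suitable places in $\omega$, by a single character of $H$. If the pieces needed more and more colors, that character would contradict the nullness of $f$.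

For a subgroup $K$ of a group $\Gamma$ let $K^\perp=\{\Phi\in\widehat\Gamma:\Phi|_K=0\}$, a closed subgroup of $\widehat\Gamma$. The imitation step says that when subgroups converge elementwise, their annihilators come close to every point of the annihilator of the limit.

\begin{lemma}\label{lem:ann}
Let $\mathcal V$ be an ultrafilter on a set $\Xi$, let $(K_x)_{x\in\Xi}$ be subgroups of $\Gamma$, and let $K$ be the subgroup of those $\gamma$ with $\gamma\in K_x$ for $\mathcal V$-almost all $x$. Let $\Psi\in K^\perp$, let $B\subseteq\Gamma$ be finite, and let $\eta>0$. Then for $\mathcal V$-almost all $x$ there is $\Psi'\in K_x^\perp$ with $\|\Psi'(\gamma)-\Psi(\gamma)\|<\eta$ for all $\gamma\in B$.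
\end{lemma}

\begin{proof}
For a subgroup $L$ of $\Gamma$ let $\mu_L$ be the Haar probability measure of $L^\perp$, and for $\gamma\in\Gamma$ let $\epsilon_\gamma(\Phi)=e^{2\pi i\Phi(\gamma)}$. Then
\begin{equation}\label{eq:orth}
\int\epsilon_\gamma\,d\mu_L=\begin{cases}1,&\gamma\in L,\\0,&\gamma\notin L.\end{cases}
\end{equation}
The first case holds because $\epsilon_\gamma=1$ on $L^\perp$. If $\gamma\notin L$, then (F1) applied to $\Gamma/L$ gives $\Phi_0\in L^\perp$ with $\epsilon_\gamma(\Phi_0)\neq1$; translation by $\Phi_0$ multiplies the integral by $\epsilon_\gamma(\Phi_0)$ and leaves it unchanged, so it is $0$.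

Since $\mathcal V$ is an ultrafilter, each $\gamma$ satisfies $(\gamma\in K_x\Leftrightarrow\gamma\in K)$ for almost all $x$. By \eqref{eq:orth}, every finite linear combination $\tau$ of functions $\epsilon_\gamma$ satisfies $\int\tau\,d\mu_{K_x}=\int\tau\,d\mu_K$ for almost all $x$.

Let $\phi(\Phi)=\prod_{\gamma\in B}\max\{0,\eta-\|\Phi(\gamma)-\Psi(\gamma)\|\}$. This function is continuous and nonnegative on $\widehat\Gamma$, and $\phi(\Phi)>0$ exactly when $\Phi$ is within $\eta$ of $\Psi$ on $B$. As $\Psi\in K^\perp$ and $\phi(\Psi)>0$, (F3) gives $\alpha=\int\phi\,d\mu_K>0$. The linear span of the $\epsilon_\gamma$ is an algebra that contains the constants, is closed under conjugation and separates the points of $\widehat\Gamma$, so by the Stone--Weierstrass theorem it contains $\tau$ with $|\phi-\tau|<\alpha/3$ everywhere. For almost all $x$,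
\[
\Bigl|\int\phi\,d\mu_{K_x}-\alpha\Bigr|\le\int|\phi-\tau|\,d\mu_{K_x}+\int|\tau-\phi|\,d\mu_K\le\tfrac23\alpha,
\]
so $\phi$ is positive at some $\Psi'\in K_x^\perp$.
\end{proof}

\begin{lemma}[realization]\label{lem:real}
Let $t_1,t_2,\dots$ be finite subsets of $\omega$, let $\psi_1,\psi_2,\dots\in\widehat M$, and let $\delta>0$. Then there are $\chi\in\widehat H$ and increasing tuples $b^m\in\omega^{t_m}$ with
\[
\|\chi(f(b^m_I))-\psi_m(F(I))\|\le\delta\qquad\text{for all }m\ge1\text{ and }I\in[t_m]^n .
\]
\end{lemma}

\begin{proof}
We construct $\chi_m\in\widehat H$ and $b^m$ recursively, starting from $\chi_0=0$, so that $\chi_m$ imitates $\psi_m$ at $b^m$ and hardly changes the values of $\chi_{m-1}$ at the earlier tuples. Given $\chi_{m-1}$ and $b^l$ for $l<m$, let $E\subseteq H$ be the finite set of all $f(b^l_I)$ with $l<m$, $I\in[t_l]^n$. Put $t=t_m$ and $\Gamma=H\oplus A_t$. Let $\Xi$ be the set of increasing $x\in\omega^t$; by (U1) and (U2), ``almost all'' defines an ultrafilter on $\Xi$. For $x\in\Xi$ let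
\[
\vartheta_x:\Gamma\to H,\qquad\vartheta_x(h,r)=h+\sum_Ir_If(x_I),\qquad K_x=\ker\vartheta_x,
\]
and let $K$ be as in Lemma~\ref{lem:ann}. By Lemma~\ref{lem:noconst}, $(h,r)\in K$ implies $h=0$ and $r\in R$. Hence the character
\[
\Psi(h,r)=\chi_{m-1}(h)+\psi_m(r+R)
\]
of $\Gamma$ lies in $K^\perp$. Lemma~\ref{lem:ann} gives $x\in\Xi$ and $\Psi'\in K_x^\perp$ within $\delta2^{-m}$ of $\Psi$ at the points $(h,0)$, $h\in E$, and $(0,\beta_I)$, $I\in[t]^n$. Since $\vartheta_x$ is onto and $\Psi'$ vanishes on its kernel, $\Psi'=\chi_m\circ\vartheta_x$ for some $\chi_m\in\widehat H$. Put $b^m=x$. From $\vartheta_x(h,0)=h$ and $\vartheta_x(0,\beta_I)=f(x_I)$ we get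
\[
\|\chi_m(h)-\chi_{m-1}(h)\|<\delta2^{-m}\ \ (h\in E),\qquad\|\chi_m(f(b^m_I))-\psi_m(F(I))\|<\delta2^{-m}\ \ (I\in[t_m]^n).
\]
So for all $k\ge m$ we have $\|\chi_k(f(b^m_I))-\psi_m(F(I))\|\le\sum_{l\ge m}\delta2^{-l}\le\delta$. These are closed conditions, so they hold for any cluster point $\chi$ of the sequence $(\chi_k)$ in the compact group $\widehat H$.
\end{proof}

Lemma~\ref{lem:noconst} is what allows the old values on $E$ and the new values at $b^m$ to be prescribed independently. For a constant map $f\equiv h\ne0$, which is not null, all $\psi_m(F(I))$ would have to lie within $\delta$ of the one value $\chi(h)$.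

\begin{lemma}[uniformity]\label{lem:unif}
For each $\varepsilon>0$ there is $m\ge1$ such that for every $\psi\in\widehat M$ there is a coloring $c:\omega\to\{1,\dots,m\}$ with $\|\psi(F(I))\|<\varepsilon$ for all good $I$. In particular $F$ is null.
\end{lemma}

\begin{proof}
Fix $\varepsilon$. Say that a coloring of an initial segment $t$ of $\omega$ \emph{works} for $\psi$ if $\|\psi(F(I))\|<\varepsilon$ for all good $I\in[t]^n$. We first find $m$ such that for every $\psi$ and every finite initial segment $t$ some coloring $t\to\{1,\dots,m\}$ works for $\psi$. Otherwise, for each $m$ there are $\psi_m$ and $t_m$ such that no coloring $t_m\to\{1,\dots,m\}$ works for $\psi_m$. Take $\chi$ and $b^m$ from Lemma~\ref{lem:real} with $\delta=\varepsilon/2$. Since $f$ is null, there are a number $m$ and a coloring $c:\omega\to\{1,\dots,m\}$ with $\|\chi(f(J))\|<\varepsilon/2$ for all good $J$. For this $m$, color $i\in t_m$ by $c(b^m_i)$. If $I\in[t_m]^n$ is good for this coloring, then $b^m_I$ is good for $c$, because $i\mapsto b^m_i$ is injective and preserves colors. So $\|\psi_m(F(I))\|<\varepsilon/2+\varepsilon/2$, and the coloring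 works for $\psi_m$, a contradiction.

Now fix $\psi$. The working colorings of finite initial segments with colors in $\{1,\dots,m\}$ are closed under restriction, so they form a finitely branching tree with nodes at every level. By K\"onig's lemma the tree has an infinite branch. Its union is a coloring of $\omega$ that works, since every good set lies in a finite initial segment.
\end{proof}

From here until Section~\ref{sec:back} we use only two properties of $F$: Lemma~\ref{lem:indisc} and Lemma~\ref{lem:unif}.

\section{Second differences vanish}\label{sec:second}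

Joint dependence of a map $E:[S]^n\to G$ on the $i$th and the $j$th point of its argument is measured by a second difference. Let $1\le i<j\le n$. An \emph{$(i,j)$-configuration} is a set of $n+2$ points listed in increasing order as
\[
\underbrace{\ \cdots\ }_{i-1\text{ points}}<a'<a<\underbrace{\ \cdots\ }_{j-i-1\text{ points}}<b'<b<\underbrace{\ \cdots\ }_{n-j\text{ points}} .
\]
With $u$ the set of the $n-2$ unnamed points, its \emph{second difference} is
\[
\Delta=E(u\cup\{a,b\})-E(u\cup\{a',b\})-E(u\cup\{a,b'\})+E(u\cup\{a',b'\}).
\]
In Example~\ref{ex:first} all second differences are $0$; in Example~\ref{ex:second} the one of type $(1,2)$ is $g_{ab}+g_{a'b}+g_{ab'}+g_{a'b'}\neq0$.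

\begin{lemma}\label{lem:second}
All second differences of $F:[\omega]^n\to M$ are $0$.
\end{lemma}

\begin{proof}
Fix $i<j$. Any two $(i,j)$-configurations are related by an increasing bijection, so by Lemma~\ref{lem:indisc} their second differences have the same order $d$. Suppose $d\neq1$.

\emph{A grid of independent second differences.} Let $q\ge1$ and let $Q\subseteq\omega$ have at least $n+4q$ points. Choose in $Q$, in increasing order: $i-1$ points; $a_1'<a_1<\dots<a_q'<a_q$; $j-i-1$ points; $b_1'<b_1<\dots<b_q'<b_q$; $n-j$ points. Let $u$ be the set of the $n-2$ unnamed points, and for $1\le s,t\le q$ let $\Delta_{st}$ be the second difference of $F$ on $u\cup\{a'_s,a_s,b'_t,b_t\}$. We claim that the $q^2$ elements $\Delta_{st}$ are independent.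

Let $\sum_{s,t}n_{st}\Delta_{st}=0$ and fix $(s_0,t_0)$. We must show that $n_{s_0t_0}$ annihilates an element of order $d$. Applying the homomorphism induced by $x\mapsto2x$, we may assume that all points used are even, which makes room to move them. Let $S$ be the set of these points, $a=a_{s_0}$, $b=b_{t_0}$. Let $\tau,\upsilon,\rho:S\to\omega$ be the maps that move, respectively, only $a$ to $a+1$, only $b$ to $b+1$, and both. They are strictly increasing, so $T=\mathrm{id}-\tau_*-\upsilon_*+\rho_*$ is a homomorphism $M_S\to M$. If $a\notin I$, then $\tau I=I$ and $\rho I=\upsilon I$, so $TF(I)=0$; if $b\notin I$, then $\upsilon I=I$ and $\rho I=\tau I$, so again $TF(I)=0$. The only set occurring in the $\Delta_{st}$ that contains both $a$ and $b$ is $u\cup\{a,b\}$, which occurs once, as the first term of $\Delta_{s_0t_0}$. Applying $T$ to the relation gives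
\[
n_{s_0t_0}\bigl(F(u\cup\{a,b\})-F(u\cup\{a+1,b\})-F(u\cup\{a,b+1\})+F(u\cup\{a+1,b+1\})\bigr)=0 .
\]
The bracket is the second difference on the $(i,j)$-configuration $u\cup\{a,a+1,b,b+1\}$, so it has order $d$. This proves the claim.

\emph{The count.} Let $m$ be given by Lemma~\ref{lem:unif} for $\varepsilon=\frac1{24}$. Choose $q$ so large that $m^N<2^{q^2}$, where $N=m(n+4q)$; this is possible because $N\log_2m$ is linear in $q$. For each coloring $c:\{0,\dots,N-1\}\to\{1,\dots,m\}$ fix a class with at least $N/m=n+4q$ points and a grid $(\Delta^c_{st})$ inside it, and let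
\[
B_c=\{\psi\in\widehat M:\|\psi(\Delta^c_{st})\|<\tfrac16\text{ for all }s,t\}.
\]
By Lemma~\ref{lem:indep}(b) each $B_c$ has Haar measure at most $2^{-q^2}$. There are $m^N$ colorings $c$, so some $\psi$ lies in no $B_c$. For this $\psi$ take the coloring of $\omega$ from Lemma~\ref{lem:unif} and let $c$ be its restriction to $\{0,\dots,N-1\}$. The four sets in each $\Delta^c_{st}$ are monochromatic, so $\|\psi(\Delta_{st}^c)\|<\frac4{24}=\frac16$ for all $s,t$. Thus $\psi\in B_c$, a contradiction.
\end{proof}

This is the only place where the uniform bound $m$ is needed: $\psi$ is chosen after $m$. Only monochromatic sets were used. The same count says nothing about differences in one variable, where the exponent $q^2$ would be replaced by $q$; and indeed such differences need not vanish, as linear maps show.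

\section{First differences}\label{sec:first}

Once second differences vanish, the effect of moving the $i$th point of a set depends only on where it moves from and to. We prove this for an arbitrary map, since it will be applied to both $F$ and $f$. For an infinite $S\subseteq\omega$ let $S^+$ be $S$ without its first $n$ elements. For $x\ne y$ in $S$ and $1\le i\le n$, a set $u\in[S]^{n-1}$ is \emph{$i$-admissible for $x,y$} if it has $i-1$ elements below $\min(x,y)$ and $n-i$ elements above $\max(x,y)$. Such sets exist when $x,y\in S^+$.

\begin{lemma}\label{lem:D}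
Let $S\subseteq\omega$ be infinite and let $E:[S]^n\to G$ be a map all of whose second differences vanish.
\begin{enumerate}
\item[(a)] For $x\neq y$ in $S^+$, the element $D_i(x,y)=E(u\cup\{x\})-E(u\cup\{y\})$ is the same for all $u$ that are $i$-admissible for $x,y$.
\item[(b)] With $D_i(x,x)=0$, we have $D_i(x,z)=D_i(x,y)+D_i(y,z)$ for all $x,y,z\in S^+$; in particular $D_i(y,x)=-D_i(x,y)$.
\item[(c)] Suppose $D_1=\dots=D_n=D$. Fix $z_0\in S^+$ and put $y_a=D(a,z_0)$. Then $E(I)-\sum_{a\in I}y_a$ is constant on $[S^+]^n$.
\end{enumerate}
\end{lemma}

\begin{proof}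
(a) Let $u_1<\dots<u_{n-1}$ and $v_1<\dots<v_{n-1}$ be admissible and put $w_k=\min(u_k,v_k)$. Then $w$ is strictly increasing. Pass from $u$ to $w$ through the sequences $(w_1,\dots,w_k,u_{k+1},\dots,u_{n-1})$, $k=0,\dots,n-1$. Each is strictly increasing because $w_k\le u_k<u_{k+1}$, and admissible because $w_k$ lies on the same side of $\{x,y\}$ as $u_k$. At a step with $w_k<u_k$, we have $w_{k-1}<w_k<u_k<u_{k+1}$, and neither $x$ nor $y$ lies between $w_k$ and $u_k$. So among the $n+2$ points involved, $\{w_k,u_k\}$ and $\{x,y\}$ are two pairs of neighbors, and the step changes $E(\,\cdot\cup\{x\})-E(\,\cdot\cup\{y\})$ by plus or minus a second difference, that is, by $0$. Hence $u$ and $w$ give the same value, and so do $v$ and $w$.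

(b) For distinct $x,y,z$ use one $u$ with $i-1$ elements below and $n-i$ elements above all three; the identity telescopes. For $z=x\ne y$ both differences can be computed with the same $u$. If $y=x$ or $y=z$, one term is $0$.

(c) By (b), $D(b,a)=y_b-y_a$. Let $I,J\in[S^+]^n$ and let $L$ be the coordinatewise minimum of their increasing enumerations. Pass from $I$ to $L$ one coordinate at a time, from the first to the last, as in (a). A step that changes the $i$th coordinate from $a$ to $b<a$ leaves the other $n-1$ points $i$-admissible for $a,b$, so it changes $E$ by $D_i(b,a)=y_b-y_a$ and leaves $E(\cdot)-\sum y_\cdot$ unchanged. So this quantity has the same value at $I$, at $L$, and at $J$.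
\end{proof}

By Lemma~\ref{lem:second}, Lemma~\ref{lem:D} applies to $F$, with $S^+=W=\{n,n+1,\dots\}$. For the rest of the section $D_i$ refers to $F$. The $D_i$ are compatible with relabeling:
\begin{equation}\label{eq:nat}
\begin{gathered}
\text{if }\sigma:S\to\omega\text{ is strictly increasing, }x,y\in S\text{, and }S\text{ has at least }n\text{ points below and}\\
n\text{ points above both, then }D_i(x,y)\in M_S\text{ and }\sigma_*D_i(x,y)=D_i(\sigma x,\sigma y).
\end{gathered}
\end{equation}
Indeed $x,y,\sigma x,\sigma y\in W$, and for $x\neq y$ we compute with an admissible $u\subseteq S$, whose image $\sigma u$ is admissible for $\sigma x,\sigma y$.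

The next lemma produces the even--odd character of Example~\ref{ex:first}.

\begin{lemma}\label{lem:evenodd}
Let $k_1,\dots,k_n\in\mathbb Z$ and $\Lambda(x,y)=\sum_ik_iD_i(x,y)$. If $\Lambda$ is not identically $0$ on $W\times W$, there is $\psi\in\widehat M$ with $\|\psi(\Lambda(x,y))\|\ge\frac13$ for all even $x>n$ and odd $y>n$.
\end{lemma}

\begin{proof}
$\Lambda$ satisfies the identities of Lemma~\ref{lem:D}(b) and \eqref{eq:nat}. For $x<y$ and $x'<y'$ in $W$, apply \eqref{eq:nat} to the increasing bijection from $\{0,\dots,n-1,x,y,y+1,\dots,y+n\}$ onto the corresponding set for $x',y'$: the elements $\Lambda(x,y)$ and $\Lambda(x',y')$ have the same order. With antisymmetry, all $\Lambda(x,y)$ with $x\ne y$ in $W$ have a common order $d\ne1$.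

The family $(\Lambda(a,n))_{a>n}$ is independent. Let $\sum_an_a\Lambda(a,n)=0$ and fix $a^*>n$. Applying \eqref{eq:nat} to $x\mapsto2x$ on $\omega$ gives $\sum_an_a\Lambda(2a,2n)=0$. Let $S$ be the set of even numbers, which has the $n$ points $0,2,\dots,2n-2$ below $2n$, and let $\sigma:S\to\omega$ move only $2a^*$ to $2a^*+1$. By \eqref{eq:nat}, $\sigma_*$ fixes $\Lambda(2a,2n)$ for $a\ne a^*$ and sends $\Lambda(2a^*,2n)$ to $\Lambda(2a^*+1,2n)$. Subtracting the image of the relation from the relation leaves
\[
0=n_{a^*}\bigl(\Lambda(2a^*,2n)-\Lambda(2a^*+1,2n)\bigr)=n_{a^*}\Lambda(2a^*,2a^*+1).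
\]
So $n_{a^*}$ annihilates an element of order $d$, and $n_{a^*}\Lambda(a^*,n)=0$.

By Lemma~\ref{lem:indep}(a) there is $\psi$ with $\psi(\Lambda(a,n))=0$ for even $a>n$ and $\psi(\Lambda(a,n))=\theta_d$ for odd $a>n$. For $x$ even and $y$ odd, $\psi(\Lambda(x,y))=\psi(\Lambda(x,n))-\psi(\Lambda(y,n))=-\theta_d$.
\end{proof}

Now the good sets of type $p+p$ enter. They are obtained from a monochromatic set by moving the points in any $p$ positions to another class, and this yields one relation for each choice of positions, as $c_i+c_j$ did in Example~\ref{ex:first}.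

\begin{lemma}\label{lem:first}
For every $p$-element set $T\subseteq\{1,\dots,n\}$ we have $\sum_{l\in T}D_l=0$ on $W\times W$. Consequently $D_1=\dots=D_n$ and $pD_1=0$ on $W\times W$.
\end{lemma}

\begin{proof}
Suppose $\Lambda=\sum_{l\in T}D_l$ is not identically $0$, and take $\psi$ from Lemma~\ref{lem:evenodd}. Let $\varepsilon=1/(12p+6)$ and take a finite coloring of $\omega$ with $\|\psi(F(I))\|<\varepsilon$ for good $I$ (Lemma~\ref{lem:unif}). Let $P$ be a class with infinitely many even members and $Q$ a class with infinitely many odd members; possibly $P=Q$. Call $w>n$ \emph{late} if at least $n$ members of $P$ and at least $n$ members of $Q$ lie below $w$. All but finitely many numbers are late.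

Within one class, first differences are small:
\begin{equation}\label{eq:same}
\|\psi(D_l(x,y))\|<2\varepsilon\quad\text{if }x,y\text{ are late and both in }P\text{ or both in }Q .
\end{equation}
For $x\neq y$, the class of $x,y$ is infinite and has $n$ members below both, so it contains a set $u$ that is $l$-admissible for $x,y$; then $u\cup\{x\}$ and $u\cup\{y\}$ are monochromatic.

Fix a late even $a\in P$ and a late odd $b\in Q$. Choose late points $a_1,\dots,a_n\in P$ and $b_l\in Q$ for $l\in T$, with $b_l\neq a_l$, such that the blocks $B_l=\{a_l,b_l\}$ for $l\in T$ and $B_l=\{a_l\}$ for $l\notin T$ satisfy $B_1<B_2<\dots<B_n$. The set $I=\{a_1,\dots,a_n\}$ is monochromatic. The set $J=\{a_l:l\notin T\}\cup\{b_l:l\in T\}$ has $p$ points in each of $P,Q$ if $P\ne Q$ and is monochromatic if $P=Q$. So both are good. Pass from $I$ to $J$ by replacing $a_l$ with $b_l$ for one $l\in T$ at a time. At each step the other $n-1$ points lie one in each block $B_k$, $k\neq l$, so they are $l$-admissible for $a_l,b_l$. Hence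
\[
F(I)-F(J)=\sum_{l\in T}D_l(a_l,b_l)=\Lambda(a,b)+\sum_{l\in T}\bigl(D_l(a_l,a)+D_l(b,b_l)\bigr),
\]
by Lemma~\ref{lem:D}(b). With \eqref{eq:same} this gives $\|\psi(\Lambda(a,b))\|<2\varepsilon+4p\varepsilon=\frac13$, contrary to the choice of $\psi$.

For $i\ne j$ pick a $(p-1)$-element set $T_0\subseteq\{1,\dots,n\}\setminus\{i,j\}$, which is possible as $n-2\geq p-1$. Subtracting the relations for $T_0\cup\{i\}$ and $T_0\cup\{j\}$ gives $D_i=D_j$, and then any one of the relations reads $pD_1=0$.
\end{proof}

\section{Return to $H$: proof of Proposition~\ref{prop:key}}\label{sec:back}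

By indiscernibility, the content of Lemmas~\ref{lem:second} and~\ref{lem:first} is carried by finitely many elements of $R$ on a bounded number of points. They hold for $f$ at almost all tuples, and a set of almost all tuples contains all increasing tuples from an infinite set.

\begin{lemma}\label{lem:homog}
Let $Y\subseteq\omega^k$ contain almost all $k$-tuples. Then there is an infinite $Z\subseteq\omega$ such that every increasing $k$-tuple from $Z$ lies in $Y$.
\end{lemma}

\begin{proof}
Call a finite set $s\subseteq\omega$ \emph{fine} if for all $0\le l\le k$ and all $x_1<\dots<x_l$ in $s$,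
\[
(\mathcal Uw_{l+1})\cdots(\mathcal Uw_k)\ \ (x_1,\dots,x_l,w_{l+1},\dots,w_k)\in Y .
\]
The empty set is fine by hypothesis. Let $s$ be fine. For each of the finitely many tuples $x_1<\dots<x_l$ in $s$ with $l<k$, the displayed condition says that the set of $w$ for which $(x_1,\dots,x_l,w)$ satisfies the condition of length $l+1$ is in $\mathcal U$. The intersection of these sets is in $\mathcal U$, hence infinite, and for any $w>\max s$ in it $s\cup\{w\}$ is fine. Recursion gives an increasing chain of fine sets with infinite union $Z$, and the case $l=k$ is the conclusion.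
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $k=2n+2$ and $t=\{0,\dots,k-1\}$. For $1\le i\le n$ let $u^i=\{0,\dots,i-2\}\cup\{n+2,\dots,2n+1-i\}$, which is $i$-admissible for $n,n+1$, and let $\gamma_i=\beta_{u^i\cup\{n\}}-\beta_{u^i\cup\{n+1\}}\in A_t$, whose image in $M$ is $D_i(n,n+1)$. By Lemmas~\ref{lem:second} and~\ref{lem:first} the following elements of $A_t$ lie in $R$:
\begin{enumerate}
\item[(R1)] for each $i<j$, the second difference of $I\mapsto\beta_I$ on $\{0,\dots,n+1\}$ viewed as an $(i,j)$-configuration;
\item[(R2)] $\gamma_i-\gamma_1$ for $1\le i\le n$;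
\item[(R3)] $p\gamma_1$.
\end{enumerate}
By (U1), the set $Y$ of increasing $x\in\omega^t$ with $\sum_Ir_If(x_I)=0$ for each of these finitely many $r$ contains almost all tuples. Take an infinite set $S$ from Lemma~\ref{lem:homog}.

An $(i,j)$-configuration in $S$ has $n+2$ points and is the initial part of an increasing $k$-tuple from $S$. So by (R1) all second differences of $f$ on $[S]^n$ vanish, and Lemma~\ref{lem:D} defines $D_i(a,b)\in H$ for $a,b\in S^+$. Let $a<b$ in $S^+$, and let $x$ be an increasing $k$-tuple from $S$ consisting of $n$ points below $a$, then $x_n=a$, $x_{n+1}=b$, then $n$ points above $b$. The set $x_{u^i}$ is $i$-admissible for $a,b$, so (R2) and (R3) at $x$ say that $D_i(a,b)=D_1(a,b)$ and $pD_1(a,b)=0$. By antisymmetry the same holds for $a>b$. Put $Z=S^+$. Lemma~\ref{lem:D}(c) gives $y_a\in H$ with $py_a=0$ and a constant $h\in H$ with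
\[
f(I)=h+\sum_{a\in I}y_a\qquad(I\in[Z]^{2p}).
\]

It remains to show $h=0$. Given $\chi\in\widehat H$ and $\varepsilon>0$, take a finite coloring $c$ with $\|\chi(f(J))\|<\varepsilon$ for good $J$. Color $a\in Z$ by $(c(a),\chi(y_a))$, where $\chi(y_a)\in\mathbb T[p]$, and let $J\in[Z]^{2p}$ be monochromatic for this finite coloring. Then $\chi(\sum_{a\in J}y_a)$ is $2p$ times an element of $\mathbb T[p]$, so $\chi(h)=\chi(f(J))$ and $\|\chi(h)\|<\varepsilon$. By (F1), $h=0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{All multiples of $p$}\label{sec:B}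

To reach longer sums we apply Theorem~\ref{thm:A} to the translates $v\mapsto\pi(e_L+v)$ and diagonalize. The homomorphisms obtained may depend on $L$. They are pinned down because Theorem~\ref{thm:A} uses one homomorphism for the two levels $p$ and $2p$: its values on the lower level are known by induction, and they determine its values on the upper one.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:A} there are an infinite $X_0$ and a homomorphism $\varphi$ with $\pi(e_I)=\pi(0)+\varphi(e_I)$ on $[X_0]^p\cup[X_0]^{2p}$. The map $\pi-\varphi-\pi(0)$ is continuous by (F2). Replacing $\pi$ by it, we assume that $\pi$ vanishes on $\{0\}\cup[X_0]^p\cup[X_0]^{2p}$, and we look for an infinite $Z$ such that $\pi$ vanishes on $[Z]^{kp}$ for all $k\geq1$.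

Let $z_1=\min X_0$. Given $z_1<\dots<z_l$ and an infinite set $X_{l-1}\ni z_l$, consider the finitely many sets $L$ with $z_l\in L\subseteq\{z_1,\dots,z_l\}$ and $p\mid|L|$. Apply Theorem~\ref{thm:A} to the continuous maps $v\mapsto\pi(e_L+v)$ one after another, starting from $X_{l-1}\cap(z_l,\infty)$ and shrinking the set each time; shrinking preserves the conclusions already obtained. This gives an infinite $X_l\subseteq X_{l-1}\cap(z_l,\infty)$ and homomorphisms $\varphi_L$ with
\begin{equation}\label{eq:B}
\pi(e_L+e_J)=\pi(e_L)+\varphi_L(e_J)\qquad(J\in[X_l]^p\cup[X_l]^{2p}).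
\end{equation}
Let $z_{l+1}=\min X_l$ and $Z=\{z_1,z_2,\dots\}$. Since the $X_l$ decrease and $z_{j+1}\in X_j$, we have $Z\subseteq X_0$ and $Z\cap(z_l,\infty)\subseteq X_l$ for all $l$.

We show by induction on $k$ that $\pi=0$ on $[Z]^{kp}$. For $k=1,2$ this holds because $Z\subseteq X_0$. Let $k\ge3$ and $I\in[Z]^{kp}$. Let $L$ consist of the first $(k-2)p$ elements of $I$ and $J$ of the last $2p$, let $z_l=\max L$, and split $J$ into two $p$-sets $J_1,J_2$. Then $J\subseteq X_l$. By induction $\pi(e_L)=0$ and $\pi(e_{L\cup J_1})=\pi(e_{L\cup J_2})=0$, so \eqref{eq:B} gives $\varphi_L(e_{J_1})=\varphi_L(e_{J_2})=0$. Hence $\varphi_L(e_J)=0$, and \eqref{eq:B} gives $\pi(e_I)=0$.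
\end{proof}

\section{Limits of straightening}\label{sec:C}

Let $\lambda:V\to\mathbb Z_p$ be the homomorphism with $\lambda(e_a)=1$ for all $a$, and let $V^0=\ker\lambda$. The sets $\{y:\lambda(y)=s\}$ and $\{y:y_b=s\}$, for $s\in\mathbb Z_p$ and $b\in\omega$, are fibers of homomorphisms onto a finite group and so are clopen in $V^\#$. Both examples exploit that an initial part of a nonzero vector $x$ can be read off on a clopen neighborhood of $x$, so that a continuous map may depend on it freely away from $0$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
If $p\mid r$, Theorem~\ref{thm:B} applies. Let $p\nmid r$, and let $\bar r\neq0$ be the class of $r$ in $\mathbb Z_p$. Then $[\omega]^r$ lies in the clopen set $\{x:\lambda(x)=\bar r\}$, which does not contain $0$. Let $H=\bigoplus_\omega\mathbb Z$ with basis $(b_i)$, and put $\pi(x)=b_{\min\operatorname{supp}x}$ if $\lambda(x)=\bar r$ and $\pi(x)=0$ otherwise. The map $\pi$ is locally constant, hence continuous. Indeed, if $\lambda(x)=\bar r$, every $y$ in the clopen set $\{y:\lambda(y)=\bar r,\ y_b=x_b\text{ for all }b\le\min\operatorname{supp}x\}$ has the same least support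 point as $x$; and if $\lambda(x)\neq\bar r$, then $\pi=0$ on the clopen set $\{y:\lambda(y)=\lambda(x)\}$. Suppose $\pi=\varphi+h$ on $[Z]^r$ with $Z$ infinite. For $z\ne z'$ in $Z$ take $I,I'\in[Z]^r$ with minima $z,z'$. Then $b_z-b_{z'}=\varphi(e_I-e_{I'})$ is killed by $p$, which is false in $H$.
\end{proof}

The vectors $e_I$ in Theorem~\ref{thm:B} lie in $V^0$, and one may hope for linearity on all elements of $V^0$ supported in $Z$. For $p=2$ these elements are exactly the $e_I$ with $I\subseteq Z$ of even size, so Theorem~\ref{thm:B} gives this. For odd $p$ part (ii) shows that it fails already for the differences $e_a-e_b$. The map glues the identity and the zero map along a locally constant function on $V^0\setminus\{0\}$ that separates $[\omega]^p$ from these differences; the gluing is harmless at $0$ because both maps preserve subgroups.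

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
For $0\ne x\in V^0$ with support $a_1<\dots<a_s$ and coefficients $c_l=x_{a_l}$, let
\[
\rho(x)=\min\{l\ge1:c_1+\dots+c_l=0\},
\]
which is defined and at most $s$ because $\lambda(x)=0$. Put $g(x)=x$ if $x\in V^0\setminus\{0\}$ and $\rho(x)$ is odd, and $g(x)=0$ otherwise.

\emph{Continuity.} On the clopen set $V\setminus V^0$ we have $g=0$. Let $0\neq x\in V^0$. Every $y$ in the clopen set $\{y\in V^0:y_b=x_b\text{ for all }b\le\max\operatorname{supp}x\}$ is nonzero and has the same first $s$ support points and coefficients as $x$, so $\rho(y)=\rho(x)$; thus $g$ is the identity on this set or is $0$ on it. At $0$, the subgroups $O_c$ form a neighborhood base (Lemma~\ref{lem:base}) and $g(O_c)\subseteq O_c$, since $g(y)\in\{y,0\}$.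

\emph{Nonlinearity.} Let $Z$ be infinite. For $I\in[Z]^p$ the partial sums of the coefficients of $e_I$ are $1,2,\dots,p$, so $\rho(e_I)=p$ is odd and $g(e_I)=e_I$. For $a<b$ in $Z$ the partial sums for $e_a-e_b$ are $1,0$, so $\rho=2$ and $g(e_a-e_b)=0$. Suppose $g=\varphi+h$ on $[Z]^p\cup\{e_a-e_b:a<b\text{ in }Z\}$. For $a<b$ in $Z$ and $L\in[Z\setminus\{a,b\}]^{p-1}$,
\[
\varphi(e_a-e_b)=g(e_{L\cup\{a\}})-g(e_{L\cup\{b\}})=e_a-e_b .
\]
Hence $0=g(e_a-e_b)=e_a-e_b+h$ for all $a<b$ in $Z$. This is impossible, since $e_a-e_b$ takes more than one value.
\end{proof}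

\begin{thebibliography}{1}
\bibitem{Dik} Dikran Dikranjan, \emph{van Douwen's problems related to the Bohr topology}, arXiv:math/0204120 (2002).
\end{thebibliography}
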